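\title{Deciding whether the substitution closure of a permutation class is finitely based}

\begin{abstract}
We give an algorithm which, from a finite set $B$ of permutations, decides whether the substitution closure of $\operatorname{Av}(B)$ is finitely based. If $K$ is the largest length of an element of $B$, every basis element of the closure is assembled from four points by at most $K$ steps, each adding a point or a chain of points. It can therefore be coded, one letter per entry, by a word over a finite alphabet that depends only on $K$, and the code words form an effectively computable regular language. The method also bounds the lengths of the elements of a finite basis, decides inclusion between closures, and applies to graphs, tournaments, posets and other binary structures.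
\end{abstract}

\section{Introduction}

A permutation $\pi$ of length $n$ \emph{contains} a permutation $\sigma$ of length $k$ if $\pi$ has a subsequence of length $k$ that is order-isomorphic to $\sigma$; otherwise $\pi$ \emph{avoids} $\sigma$. All permutations in this paper are nonempty. A \emph{permutation class} is a set of permutations closed downward under containment. For a set $B$ of permutations, $\operatorname{Av}(B)$ is the class of permutations that avoid every element of $B$. Every class $\mathcal C$ equals $\operatorname{Av}(B)$ for a unique antichain $B$, namely the set of minimal permutations not in $\mathcal C$. This antichain is the \emph{basis} of $\mathcal C$, and $\mathcal C$ is \emph{finitely based} if its basis is finite.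

An \emph{interval} of $\pi$ is a set of contiguous positions carrying contiguous values. Given $\sigma$ of length $m$ and permutations $\alpha_1,\dots,\alpha_m$, the \emph{inflation} $\sigma[\alpha_1,\dots,\alpha_m]$ is obtained by replacing each entry $\sigma(i)$ with an interval order-isomorphic to $\alpha_i$, the intervals being placed relative to one another as the entries of $\sigma$ are. For example, $2413[1,21,1,12]=265134$. A class $\mathcal C$ is \emph{substitution-closed} if $\sigma[\alpha_1,\dots,\alpha_m]\in\mathcal C$ whenever $\sigma,\alpha_1,\dots,\alpha_m\in\mathcal C$. An intersection of substitution-closed classes is substitution-closed, so every class $\mathcal C$ has a \emph{substitution closure} $\langle\mathcal C\rangle$, the smallest substitution-closed class that contains it.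

A permutation of length $n$ is \emph{simple} if its only intervals have lengths $0$, $1$ and $n$. Thus $1$, $12$ and $21$ are simple. No permutation of length $3$ is simple, because the entry $2$ stands next to $1$ or to $3$. In a simple permutation of length $4$ the entry $2$ can stand only next to $4$, and $3$ only next to $1$, so $2$ and $3$ occupy the two ends; this leaves $2413$ and $3142$, and both are simple.

Two facts are known. A class is substitution-closed if and only if each of its basis elements is simple. And the closure of a finitely based class need not be finitely based: $\langle\operatorname{Av}(4321)\rangle$ is infinitely based. The first fact says that the closure does nothing when every element of $B$ is simple. Otherwise the basis changes, and it may stay finite (the basis of $\langle\operatorname{Av}(231)\rangle$ is $\{2413,3142\}$, see Example~\ref{ex:231}) or, by the second fact, become infinite. This leads to the following question, posed in Brignall's survey~\cite{Brignall}: \emph{given a finite basis $B$, is it decidable whether $\langle\operatorname{Av}(B)\rangle$ is finitely based?} The answer is yes.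

\begin{theorem}\label{thm:main}
There is an algorithm which, given a finite set $B$ of permutations, decides whether $\langle\operatorname{Av}(B)\rangle$ is finitely based.
\end{theorem}

The basis in question has a concrete description (Corollary~\ref{cor:critical}): it consists of the simple permutations that contain an element of $B$ and are minimal among simple permutations with this property. One can test a given permutation against this description, and so list the basis by increasing length. The difficulty is that the list does not tell us when to stop. What one needs is a reason why a basis element can be long. Such a permutation consists of a copy of some $\beta\in B$, which is short, and further points that are present only because without them some interval would survive. In the example of Section~\ref{sec:example} these further points form a thin chain, in which each point is tied to its predecessor and ignores everything older. A chain can be arbitrarily long, but a reader who goes along it needs only bounded memory. If all long basis elements are of this kind, one expects the basis to be described by a finite automaton, and then the answer should be yes.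

This is what we prove. Section~\ref{sec:chains} shows that a simple set can be enlarged to a simple set containing one prescribed new point by adding a single chain. Section~\ref{sec:width} measures the memory needed to read a permutation by a parameter called width, and shows that basis elements have width at most $2K+3$, where $K$ is the largest length of an element of $B$. Section~\ref{sec:automata} codes structures of bounded width by words and builds the automaton. Quantitative consequences are collected in Theorem~\ref{thm:quant}, and the version for graphs, tournaments, posets and similar structures is Theorem~\ref{thm:general}.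

\section{Structures, intervals and the basis of the closure}\label{sec:prelim}

The proof uses only the direction in which one point of a permutation lies from another. We isolate this information, for two reasons: the words of Section~\ref{sec:automata} describe objects that need not be permutations, and the general setting yields Theorem~\ref{thm:general} at no extra cost.

Let $D$ be a finite set of \emph{directions} with an involution $\delta\mapsto\bar\delta$. A \emph{$D$-structure} is a nonempty finite set $V$ with a function $d$ from ordered pairs of distinct points to $D$ such that $d(q,p)=\overline{d(p,q)}$. We say that $p$ \emph{sees} $q$ in direction $d(p,q)$. Nonempty subsets of $V$ carry the induced structure and are called \emph{substructures}. The structure $V$ \emph{contains} $U$ if $U$ is isomorphic to a substructure of $V$. For a set $F$ of $D$-structures, $V$ \emph{avoids} $F$, or is \emph{$F$-free}, if it contains no member of $F$. A \emph{class} is a set of $D$-structures, taken up to isomorphism, that is closed under substructures.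

\paragraph{Permutations.} Let $\Delta=\{\mathrm{NE},\mathrm{NW},\mathrm{SE},\mathrm{SW}\}$, with $\bar\delta$ the direction opposite to $\delta$. A permutation $\pi$, viewed as the set of points $(i,\pi(i))$ in the plane, is a $\Delta$-structure, in which $d(p,q)=\mathrm{NE}$ means that $q$ lies above and to the right of $p$, and so on. Containment of permutations is containment of structures. Conversely, every $\Delta$-structure carries two relations, ``$d(p,q)\in\{\mathrm{NE},\mathrm{SE}\}$'' and ``$d(p,q)\in\{\mathrm{NE},\mathrm{NW}\}$''. Each is a tournament: it holds for exactly one of $(p,q)$ and $(q,p)$. The structure comes from a permutation, and then from a unique one, exactly when both tournaments are transitive, for they are then the left-to-right and bottom-to-top orders. A tournament fails to be transitive exactly when it has a cyclic triangle: if $p\to q\to r$ but not $p\to r$, then $r\to p$. Let $F_\Delta$ be the set of three-point $\Delta$-structures in which one of the two tournaments is cyclic; it has at most $4^3=64$ members. Then \emph{permutations are the $F_\Delta$-free $\Delta$-structures}.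

\paragraph{Intervals.} A point $v\notin I$ \emph{cuts} a set $I\subseteq V$ if it does not see all points of $I$ in the same direction; it \emph{separates} $p$ and $q$ if it cuts $\{p,q\}$. The set $I$ is an \emph{interval} of $V$ if no point of $V\setminus I$ cuts it. In a permutation, $v$ cuts $I$ exactly when it lies horizontally or vertically between two points of $I$, so this is the usual notion. The structure $V$ is \emph{simple} (or \emph{prime}) if every interval has size $0$, $1$ or $|V|$. We use four facts throughout.
\begin{itemize}
\item[(F1)] If $I$ is an interval of $V$ and $W\subseteq V$, then $I\cap W$ is an interval of $W$.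
\item[(F2)] The union of two intersecting intervals is an interval: an outside point sees both in the direction in which it sees a common point.
\item[(F3)] If $Y$ is simple, $|Y|\ge3$ and $u\in Y$, then $u$ cuts $Y\setminus\{u\}$; otherwise $Y\setminus\{u\}$ would be a proper interval of size at least $2$.
\item[(F4)] If $p,q\notin T$ and no point of $T$ separates $p$ and $q$, then $d(p,t)=\overline{d(t,p)}=\overline{d(t,q)}=d(q,t)$ for all $t\in T$. In particular $p$ cuts $T$ if and only if $q$ does.
\end{itemize}

Let $V$ be partitioned into nonempty intervals $M_1,\dots,M_m$, the \emph{blocks}. If $p,p'\in M_i$ and $q,q'\in M_j$ with $i\ne j$, then $d(p,q)=d(p,q')$ because $p$ does not cut $M_j$, and $d(p,q')=d(p',q')$ because $q'$ does not cut $M_i$. So the direction between points of different blocks depends only on the blocks, and all \emph{transversals} (sets with one point in each block) are isomorphic. We say that $V$ is the \emph{inflation} of the transversal by $M_1,\dots,M_m$. For permutations this is the inflation of the introduction. The terms \emph{substitution-closed} and \emph{substitution closure} $\langle\mathcal C\rangle$ are defined for classes of $D$-structures as they were for permutation classes.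

\begin{lemma}\label{lem:quotient}
Let $|V|\ge2$, and let $M_1,\dots,M_m$ be a partition of $V$ into nonempty intervals with $m\ge2$ as small as possible. Then the transversal is simple.
\end{lemma}

\begin{proof}
Such a partition exists, since singletons are intervals. Suppose that a transversal $T$ has an interval $J$ with $2\le|J|<m$. Let $M$ be the union of the blocks that meet $J$. A point outside $M$ sees each of these blocks as the representative of its own block sees the corresponding point of $J$, so it does not cut $M$. Merging these blocks gives a partition into $m-|J|+1$ intervals, and $2\le m-|J|+1\le m-1$, a contradiction.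
\end{proof}

The next proposition says that the closure of a class remembers exactly the simple members of the class. For permutations, take $\mathcal U$ to be the class of all permutations.

\begin{proposition}\label{prop:closure}
Let $\mathcal U$ be a substitution-closed class of $D$-structures and let $\mathcal C\subseteq\mathcal U$ be a class. Then
\[
\langle\mathcal C\rangle=\{V\in\mathcal U:\text{every simple substructure of $V$ lies in $\mathcal C$}\}.
\]
A simple structure lies in $\langle\mathcal C\rangle$ if and only if it lies in $\mathcal C$. The minimal members of $\mathcal U$ not in $\langle\mathcal C\rangle$ are the simple $V\in\mathcal U\setminus\mathcal C$ all of whose proper simple substructures lie in $\mathcal C$.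
\end{proposition}

\begin{proof}
Call the right-hand side $\mathcal D$. It is a class containing $\mathcal C$. Let $V$ be an inflation of $T_0$ by $M_1,\dots,M_m$, all in $\mathcal D$. Then $V\in\mathcal U$; this is the only use of the hypothesis on $\mathcal U$. Let $T$ be a simple substructure of $V$. By (F1), $T$ meets each block in an interval of $T$, so in at most one point or in all of $T$. Hence $T$ lies in one block, or $T$ is part of a transversal and is contained in $T_0$. Either way $T\in\mathcal C$. So $\mathcal D$ is substitution-closed, and $\langle\mathcal C\rangle\subseteq\mathcal D$.

We prove that every $V\in\mathcal D$ lies in $\langle\mathcal C\rangle$, by induction on $|V|$. If $|V|=1$, then $V$ is simple and lies in $\mathcal C$. If $|V|\ge2$, take a partition as in Lemma~\ref{lem:quotient}. The transversal is a simple substructure of $V$, so it lies in $\mathcal C$. The blocks are smaller than $V$ and lie in $\mathcal D$, so they lie in $\langle\mathcal C\rangle$. Hence $V\in\langle\mathcal C\rangle$.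

A simple member of $\mathcal D$ is a simple substructure of itself, which gives the second claim. For the third, let $V$ be a minimal member of $\mathcal U\setminus\mathcal D$. It has a simple substructure $T\notin\mathcal C$. Then $T\in\mathcal U\setminus\mathcal D$, so $T=V$; and the proper simple substructures of $V$ lie in $\mathcal D$, hence in $\mathcal C$. Conversely, let $V\in\mathcal U\setminus\mathcal C$ be simple with all proper simple substructures in $\mathcal C$. Then $V\notin\mathcal D$, while every proper substructure of $V$ lies in $\mathcal D$, because its simple substructures are proper simple substructures of $V$.
\end{proof}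

\begin{definition}
Let $B$ be a set of $D$-structures. A $D$-structure is \emph{$B$-critical} if it is simple and contains a member of $B$, but none of its proper simple substructures contains a member of $B$.
\end{definition}

Applying Proposition~\ref{prop:closure} to the members of $\mathcal U$ that avoid $B$ gives the description of the basis on which the rest of the paper rests.

\begin{corollary}\label{cor:critical}
Let $\mathcal U$ be a substitution-closed class of $D$-structures and let $\mathcal C=\{V\in\mathcal U: V\text{ avoids }B\}$. The minimal members of $\mathcal U$ not in $\langle\mathcal C\rangle$ are the $B$-critical members of $\mathcal U$. In particular, the basis of $\langle\operatorname{Av}(B)\rangle$ is the set of $B$-critical permutations.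
\end{corollary}

We shall build a critical structure from the inside, starting from a small simple substructure and adding points. Two lemmas prepare this: one describes how adding a single point can destroy simplicity, and the other supplies the starting set. For $u\in Y$ and $v\notin Y$, call $v$ a \emph{twin of $u$ over $Y$} if $\{u,v\}$ is an interval of $Y\cup\{v\}$, that is, if no point of $Y\setminus\{u\}$ separates $u$ and $v$.

\begin{lemma}\label{lem:onepoint}
Let $Y$ be simple with $|Y|\ge3$, and let $v\notin Y$. If $Y\cup\{v\}$ is not simple, then $v$ does not cut $Y$ or $v$ is a twin over $Y$ of some $u\in Y$. The point $v$ is a twin of at most one point of $Y$.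
\end{lemma}

\begin{proof}
Let $I$ be an interval of $Y\cup\{v\}$ with $2\le|I|\le|Y|$. By (F1), $|I\cap Y|\in\{0,1,|Y|\}$, and $I\cap Y\neq\emptyset$ since $|I|\ge2$. If $I\cap Y=Y$, then $I=Y$ and $v$ does not cut $Y$. Otherwise $I=\{u,v\}$ with $u\in Y$. If $\{u,v\}$ and $\{u',v\}$ were intervals with $u\ne u'$, then $\{u,u',v\}$ would be an interval by (F2), and $\{u,u'\}$ would be an interval of $Y$ by (F1), which is impossible as $|Y|\ge3$.
\end{proof}

The hypothesis $|Y|\ge3$ is needed: the middle point of $123$ is a twin of both other points. It is also needed in (F3). So the simple structures of size $2$, which are always at hand, cannot serve as starting sets.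

\begin{lemma}\label{lem:seed}
Every simple $D$-structure $V$ with $|V|\ge3$ has a simple substructure of size $3$ or $4$.
\end{lemma}

\begin{proof}
By induction it suffices to show that a simple $V$ with $|V|\ge5$ has a proper simple substructure of size at least $3$. Suppose it has none, and fix $v\in V$. Partition $V\setminus\{v\}$ as in Lemma~\ref{lem:quotient}. The transversal is a proper simple substructure of $V$, so it has size $2$. Thus $V\setminus\{v\}=M_1\cup M_2$ with $d(p,q)=\delta$ for all $p\in M_1$, $q\in M_2$. The point $v$ must prevent this splitting from extending to $V$, so we look at the points of $M_1$ that do not see $v$ as they see $M_2$, and the points of $M_2$ that do not see $v$ as they see $M_1$: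
\[
P=\{p\in M_1:d(p,v)\ne\delta\},\qquad Q=\{q\in M_2:d(v,q)\ne\delta\},
\]
and $P'=M_1\setminus P$, $Q'=M_2\setminus Q$. If $P$ were empty, $M_2\cup\{v\}$ would be an interval of $V$ of size between $2$ and $|V|-1$; if $Q$ were empty, so would $M_1\cup\{v\}$. So $P,Q\neq\emptyset$.

Let $p\in P$ and $q\in Q$. The set $\{p,v,q\}$ is not simple, so it has an interval of size $2$. Now $q$ separates $p$ and $v$ because $d(p,q)=\delta\ne d(v,q)$, and $p$ separates $v$ and $q$ because $d(p,v)\neq\delta=d(p,q)$. So the interval is $\{p,q\}$, and $d(v,p)=d(v,q)$. As this holds for all such pairs, $v$ sees $P\cup Q$ in one direction $\zeta$. We have $\zeta=d(v,q)\ne\delta$ and $\bar\zeta=d(p,v)\ne\delta$; equivalently, $\bar\zeta\neq\bar\delta$ and $\zeta\ne\bar\delta$.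

If $P'=Q'=\emptyset$, then $v$ does not cut $V\setminus\{v\}$, contrary to (F3). Exchanging $M_1$ with $M_2$ and $\delta$ with $\bar\delta$ exchanges $P$ with $Q$ and $P'$ with $Q'$, so we may assume $P'\ne\emptyset$. Every point of $P'$ sees $M_2\cup\{v\}$ in direction $\delta$. If every point of $P'$ also saw all of $P$ in direction $\delta$, then $V\setminus P'$ would be a proper interval of size at least $3$. So there are $p'\in P'$ and $p\in P$ with $\eta:=d(p',p)\ne\delta$. Take any $q\in Q$ and let $T=\{p',p,v,q\}$. Then:
\begin{itemize}
\item $p'$ sees $p,v,q$ in directions $\eta,\delta,\delta$, so it separates $p$ from $v$ and from $q$;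
\item $p$ sees $v,q$ in directions $\bar\zeta,\delta$, so it separates $v$ from $q$;
\item $v$ sees $p',p,q$ in directions $\bar\delta,\zeta,\zeta$, so it separates $p'$ from $p$ and from $q$;
\item $q$ sees $p',v$ in directions $\bar\delta,\bar\zeta$, so it separates $p'$ from $v$.
\end{itemize}
Each point of $T$ cuts the other three, so no three points form an interval of $T$. Each of the six pairs occurs in the list, separated by a third point, so no pair is an interval. Thus $T$ is a proper simple substructure of size $4$, a contradiction.
\end{proof}

For permutations the lemma says that every simple permutation of length at least $4$ contains $2413$ or $3142$. This case also follows from Bose, Buss and Lubiw~\cite{BBL}: permutations avoiding both patterns are separable, so those of length at least $3$ are sums or skew sums (inflations of $12$ or $21$) and are not simple.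

\begin{example}\label{ex:231}
Let $B=\{231\}$. Both $2413$ and $3142$ contain $231$ (as $241$ and $342$), and their proper simple subpermutations have length at most $2$, so both are $B$-critical. A longer simple permutation properly contains one of them and is not $B$-critical, and a shorter one avoids $231$. So the basis of $\langle\operatorname{Av}(231)\rangle$ is $\{2413,3142\}$.
\end{example}

\section{An infinite basis, by hand}\label{sec:example}

We exhibit arbitrarily long $B$-critical permutations for $B=\{321654\}$. The pattern consists of two copies of $321$, one below and to the left of the other. The plan is to place the two copies far apart in a simple permutation that has no other copy of $321$, and in which they are linked by a single chain of points.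

Define points in the plane by $q_i=(i-1,i+1)$ for odd $i$, $q_i=(i+1,i-1)$ for even $i$, and $a_i=(i+\frac12,i+\frac12)$. For $n\ge7$ let
\[
\pi_n=\{q_1,\dots,q_n\}\cup\{a_2,a_{n-2}\};
\]
see Figure~\ref{fig:pi}. For instance $\pi_7=253184796$. List the points as
\begin{equation}\label{eq:order}
q_1,\ q_2,\ a_2,\ q_3,\ q_4,\ \dots,\ q_{n-2},\ a_{n-2},\ q_{n-1},\ q_n .
\end{equation}
Call two points \emph{adjacent} if they form a copy of $21$. The points $q_i$ and $q_{i+1}$ are $(i-1,i+1)$, $(i+2,i)$ for odd $i$ and $(i+1,i-1)$, $(i,i+2)$ for even $i$. So they are adjacent, and $a_i$ is their midpoint, so that $\{q_i,a_i,q_{i+1}\}$ is a copy of $321$. In every other pair the point that comes earlier in \eqref{eq:order} sees the later one in direction NE. Indeed $q_{i+2}=q_i+(2,2)$, and both coordinates of $q_j$ lie in $[j-1,j+1]$, which settles the pairs $q_i,q_j$ with $j\ge i+3$ and the pairs $a_i,q_j$ with $j\notin\{i,i+1\}$. The adjacency graph is therefore the path $q_1q_2\cdots q_n$ with two triangles attached. A point that does not cut a set is adjacent to all of it or to none of it.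

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\draw[gray] (0,2)--(3,1)--(2,4)--(5,3)--(4,6)--(7,5)--(6,8)--(9,7)--(8,10);
\draw[gray] (3,1) to[bend right=40] (2,4);
\draw[gray] (6,8) to[bend right=40] (9,7);
\foreach \x/\y in {0/2,5/3,4/6,7/5,8/10} \draw[fill=white] (\x,\y) circle (0.15);
\foreach \x/\y in {3/1,2.5/2.5,2/4,6/8,7.5/7.5,9/7} \fill (\x,\y) circle (0.15);
\node[left] at (0,2) {$q_1$}; \node[right] at (3,1) {$q_2$}; \node[left] at (2,4) {$q_3$};
\node[right] at (5,3) {$q_4$}; \node[left] at (4,6) {$q_5$}; \node[right] at (7,5) {$q_6$};
\node[left] at (6,8) {$q_7$}; \node[right] at (9,7) {$q_8$}; \node[left] at (8,10) {$q_9$};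
\node[left] at (2.5,2.6) {$a_2$}; \node[above] at (7.5,7.5) {$a_7$};
\end{tikzpicture}
\caption{The permutation $\pi_9$, a basis element of $\langle\operatorname{Av}(321654)\rangle$. Two points are joined when they form a copy of $21$. The six black points are the only copy of $321654$, and every simple subset that contains them contains all the white points.}\label{fig:pi}
\end{figure}

\begin{proposition}\label{prop:example}
For every $n\ge7$, $\pi_n$ is a basis element of $\langle\operatorname{Av}(321654)\rangle$, of length $n+2$.
\end{proposition}

\begin{proof}
\emph{Any four or more consecutive points $q_k,\dots,q_l$ form a simple set.} Let $I$ be an interval with $|I|\ge2$, and let $i<j$ be the extreme indices in $I$. If $j<l$, then $q_{j+1}$ is adjacent to $q_j$ and not to $q_i$, so it cuts $I$. Hence $j=l$, and the same argument with $q_{i-1}$ gives $i=k$. If some point is missing from $I$, take the one of least index. It is adjacent to its predecessor, which lies in $I$, so it is adjacent to all of $I$, and in particular to both $q_k$ and $q_l$. This is impossible since $l-k\ge3$.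

\emph{$\pi_n$ is simple.} We add $a_2$ and then $a_{n-2}$ to $\{q_1,\dots,q_n\}$ and apply Lemma~\ref{lem:onepoint} each time. Let $i\in\{2,n-2\}$. The point $a_i$ cuts, being adjacent to $q_i$ and not to $q_{i-1}$. It is not a twin of $q_i$, because $q_{i-1}$ is adjacent to $q_i$ and not to $a_i$; it is not a twin of $q_{i+1}$, because of $q_{i+2}$; and if it were a twin of another point $u$, then $u$ would be adjacent to both $q_i$ and $q_{i+1}$, which holds only for $a_i$ itself.

\emph{$\pi_n$ is critical.} A copy of $321$ is a triangle of the graph, and there are two triangles. Since $n-2\ge5$, no edge joins them, so their union $X$ is a copy of $321654$, and the only one. Let $S$ be simple with $X\subseteq S\subseteq\pi_n$. If $q_j\notin S$ for some $4\le j\le n-3$, then every point of $S$ after $q_j$ in \eqref{eq:order} sees every point of $S$ before $q_j$ in direction SW, so the earlier points form a proper interval of size at least $3$. If $q_1\notin S$, then $\{q_2,a_2\}$ is an interval of $S$: the point $q_3$ sees both in direction SE and all others see both in direction SW. If $q_n\notin S$, then $\{a_{n-2},q_{n-1}\}$ is an interval of $S$: the point $q_{n-2}$ sees both in one direction, since $a_{n-2}$ is the midpoint of $q_{n-2}$ and $q_{n-1}$, and all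 others see both in direction NE. Hence $S=\pi_n$, and Corollary~\ref{cor:critical} applies.
\end{proof}

Two features of this example drive the general proof. First, the number of points needed to extend $X$ to a simple set is unbounded, so we can hope to control only their arrangement. Second, the arrangement is easy to read. Go through the points in the order \eqref{eq:order}. After reading $q_j$, the unread points see all read points other than $q_j$ in direction SW; after reading $a_i$, they see all read points other than $q_i,a_i$ in direction SW, and none of them separates $q_i$ and $a_i$. So at every moment the read points fall into at most two groups, ``old'' and ``recent'', within which the future cannot tell them apart.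

\section{Extending a simple set by a chain}\label{sec:chains}

Let $Y$ be a simple subset of a simple structure $V$, and suppose we want a simple set that contains $Y$ and a given point $x$. By Lemma~\ref{lem:onepoint}, $Y\cup\{x\}$ can fail in two ways. If $x$ does not cut $Y$, then $x$ is too far from $Y$ and must be tied to it from outside. If $x$ is a twin of $u\in Y$, then $x$ is too close to $u$ and the two must be pulled apart. Each defect has its own kind of chain.

\begin{definition}\label{def:chains}
Let $Y$ be a simple subset of a $D$-structure $V$, with $|Y|\ge3$.
\begin{itemize}
\item An \emph{outer chain over $Y$} is a sequence of distinct points $p_1,\dots,p_m\in V\setminus Y$, $m\ge2$, such that $p_1$ cuts $Y$ and, for $2\le i\le m$, the point $p_i$ sees all of $Y_{i-2}$ in one direction and $p_{i-1}$ in a different direction. Here $Y_i=Y\cup\{p_1,\dots,p_i\}$ and $Y_0=Y$.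
\item An \emph{inner chain over $Y$ at $u\in Y$} is a sequence of distinct points $p_0,\dots,p_m\in V\setminus Y$, $m\ge1$, such that $p_0,\dots,p_{m-1}$ are twins of $u$ over $Y$, the point $p_m$ is not, and for $1\le i\le m$ the point $p_i$ sees all of $M_{i-2}$ in one direction and $p_{i-1}$ in a different direction. Here $M_i=\{u,p_0,\dots,p_i\}$ and $M_{-1}=\{u\}$.
\end{itemize}
\end{definition}

In an inner chain every point of $Y\setminus\{u\}$ sees $p_0,\dots,p_{m-1}$ as it sees $u$, so no point of $Y\setminus\{u\}$ cuts $M_{m-1}$.

For $n\ge8$ the permutation $\pi_n$ is built from $Y=\{q_2,\dots,q_5\}$ by three chains. The pair $a_2,q_1$ is an inner chain at $q_2$. Then $q_6,\dots,q_{n-1}$ is an outer chain over $\{q_1,\dots,q_5,a_2\}$. Finally $a_{n-2},q_n$ is an inner chain at $q_{n-1}$.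

\begin{lemma}\label{lem:chainsimple}
The union $Y'$ of $Y$ with an outer chain or with an inner chain is simple.
\end{lemma}

\begin{proof}
Let $I$ be an interval of $Y'$ with $|I|\ge2$; we show that $I=Y'$. By (F1), either $I\supseteq Y$ or $|I\cap Y|\le1$.

\emph{Outer chain.} Every $p_i$ cuts $Y_{i-1}$, and for $i\ge2$ it separates $p_{i-1}$ from each point of $Y_{i-2}$. If $I\supseteq Y$, then $I\supseteq Y_{i-1}$ forces $p_i\in I$, and by induction $I=Y'$. So let $|I\cap Y|\le1$. Then $I$ contains a chain point; let $j$ be the largest index with $p_j\in I$. The set $I\setminus\{p_j\}$ is a nonempty subset of $Y_{j-1}$. If $j<m$, then $p_{j+1}\notin I$ separates $p_j$ from a point of $I$, which is impossible. So $p_m\in I$.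

Suppose $I\cap Y=\{u\}$. No point of $T=Y\setminus\{u\}$ separates $u$ and $p_m$. By (F3), $u$ cuts $T$, so $p_m$ cuts $T$ by (F4). But $m\ge2$, so $p_m$ does not cut $Y$.

Suppose $I\cap Y=\emptyset$, and let $i<m$ be the smallest index with $p_i\in I$. The set $T=Y_{i-1}$ is disjoint from $I$, so none of its points separates $p_i$ and $p_m$. As $p_i$ cuts $T$, so does $p_m$, by (F4). But $i-1\le m-2$, so $p_m$ does not cut $Y_{i-1}$.

\emph{Inner chain.} Suppose $I\supseteq Y$. For $i<m$, no point of $Y\setminus\{u\}$ separates $u$ and $p_i$, so by (F3) and (F4) the point $p_i$ cuts $Y\setminus\{u\}$; hence $p_i\in I$. Then $p_m$ separates $u,p_{m-1}\in I$, so $p_m\in I$ and $I=Y'$.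

Suppose $I\cap Y=\{y\}$ with $y\ne u$. If $p_j\in I$ for some $j<m$, then by (F1) $\{y,p_j\}$ is an interval of $Y\cup\{p_j\}$, so $p_j$ is a twin of both $y$ and $u$, contrary to Lemma~\ref{lem:onepoint}. So $I=\{y,p_m\}$. Neither point of $T=\{u,p_{m-1}\}$ separates $y$ and $p_m$. But $p_m$ cuts $T$ and $y$ does not, contrary to (F4).

In the remaining case $I\cap Y\subseteq\{u\}$, so $I\subseteq M_m$. Let $j$ be the largest index with $p_j\in I$. The set $I\setminus\{p_j\}$ is a nonempty subset of $M_{j-1}$, so if $j<m$ then $p_{j+1}\notin I$ cuts $I$. Hence $j=m$, and $I$ contains $p_m$ and some $z\in M_{m-1}$. Every point of $Y\setminus\{u\}$ lies outside $I$, so it sees $p_m$ as it sees $z$, hence as it sees $u$. Thus $p_m$ is a twin of $u$, which the definition excludes.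
\end{proof}

To find chains we use that $V$ is simple. A set $Z$ with $2\le|Z|<|V|$ is cut by some point, the enlarged set is cut again, and so on until $V$ is exhausted. Adding cutting points in an arbitrary manner gives no control over how a late point sees the early ones. We therefore proceed as in breadth-first search: sort the points into layers according to the round in which they first cut, and walk back from the target one layer at a time. In the path $q_1q_2\cdots q_n$ this produces a shortest path.

\begin{lemma}\label{lem:layers}
Let $V$ be simple and $Z_0\subseteq V$ with $|Z_0|\ge2$. Put $Z_{i+1}=Z_i\cup\{v\in V\setminus Z_i:v\text{ cuts }Z_i\}$. Then $Z_i=V$ for large $i$. If $m\geq1$ and $p_m\in Z_m\setminus Z_{m-1}$, there are points $p_i\in Z_i\setminus Z_{i-1}$ for $1\le i<m$ such that $p_1$ cuts $Z_0$ and, for $2\le i\le m$, the point $p_i$ sees all of $Z_{i-2}$ in one direction and $p_{i-1}$ in a different direction.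
\end{lemma}

\begin{proof}
If $Z_i\ne V$, then $Z_i$ is not an interval, so $Z_i\subsetneq Z_{i+1}$. Let $p_i\in Z_i\setminus Z_{i-1}$ be given, with $i\ge2$. As $p_i\notin Z_{i-1}$, it does not cut $Z_{i-2}$; as $p_i\in Z_i$, it cuts $Z_{i-1}$. So it sees some $p_{i-1}\in Z_{i-1}$ in a direction other than the common direction of $Z_{i-2}$, and $p_{i-1}\notin Z_{i-2}$. This defines $p_{m-1},\dots,p_1$, and $p_1\in Z_1\setminus Z_0$ cuts $Z_0$.
\end{proof}

\begin{lemma}[Extension lemma]\label{lem:extension}
Let $V$ be simple, let $Y\subseteq V$ be simple with $|Y|\ge3$, and let $x\in V\setminus Y$. Then there is a simple set $Y'$ with $Y\cup\{x\}\subseteq Y'\subseteq V$ of one of the following forms: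
\begin{itemize}
\item[(a)] $Y'=Y\cup\{x\}$;
\item[(b)] $Y'=Y\cup\{p_1,\dots,p_m\}$ for an outer chain over $Y$ with $p_m=x$;
\item[(c)] $Y'=Y\cup\{p_0,\dots,p_m\}$ for an inner chain over $Y$ with $p_0=x$.
\end{itemize}
\end{lemma}

\begin{proof}
If $Y\cup\{x\}$ is simple we have (a). Otherwise Lemma~\ref{lem:onepoint} gives two cases, and by Lemma~\ref{lem:chainsimple} it suffices to find a chain in each.

\emph{$x$ does not cut $Y$.} Apply Lemma~\ref{lem:layers} with $Z_0=Y$, and let $m$ be least with $x\in Z_m$. Then $m\ge2$. Put $p_m=x$ and take $p_{m-1},\dots,p_1$ from the lemma. The points lie in different layers outside $Y$, so they are distinct, and $Y_{i-2}\subseteq Z_{i-2}$. This is an outer chain.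

\emph{$x$ is a twin of $u\in Y$.} Here the search starts at the pair to be pulled apart, $Z_0=\{u,x\}$. A point that separates $u$ and $x$ may itself be a twin of $u$, and then we have only produced a larger interval; so we continue until a point appears that is not a twin. Let $A$ consist of $u$ and all twins of $u$ over $Y$ in $V\setminus Y$. Then $A\cap Y=\{u\}$, and no point of $Y\setminus\{u\}$ cuts $A$. We have $Z_0\subseteq A$ and $V\not\subseteq A$, so there is a least $m\ge1$ with $Z_m\not\subseteq A$. Choose $p_m\in Z_m\setminus A$. Since $Z_{m-1}\subseteq A$, we have $p_m\in Z_m\setminus Z_{m-1}$, so $p_m$ cuts $Z_{m-1}$, a subset of $A$. Hence $p_m\notin Y\setminus\{u\}$; also $p_m\neq u$. So $p_m\in V\setminus Y$, and it is not a twin of $u$. Take $p_{m-1},\dots,p_1$ from Lemma~\ref{lem:layers} and put $p_0=x$. The points $p_1,\dots,p_{m-1}$ lie in $Z_{m-1}\setminus Z_0\subseteq A\setminus\{u,x\}$, so $p_0,\dots,p_{m-1}$ are distinct twins of $u$. The point $p_1$ separates $u$ and $p_0$, and $M_{i-2}\subseteq Z_{i-2}$ for $i\ge2$. This is an inner chain at $u$.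
\end{proof}

\section{Width}\label{sec:width}

We now make precise the memory needed to read a structure point by point. For disjoint subsets $P,S$ of a $D$-structure, call $p,q\in P$ \emph{equivalent with respect to $S$} if no point of $S$ separates them, and let $\nu(P\mid S)$ be the number of equivalence classes. Three rules follow from the definition.
\begin{itemize}
\item[(W1)] $\nu(P'\mid S')\le\nu(P\mid S)$ if $P'\subseteq P$ and $S'\subseteq S$.
\item[(W2)] $\nu(P\cup P'\mid S)\le\nu(P\mid S)+\nu(P'\mid S)$.
\item[(W3)] If no point of $S'$ cuts $P$, then $\nu(P\mid S\cup S')=\nu(P\mid S)$; and $\nu(P\mid\emptyset)\le1$.
\end{itemize}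
The \emph{width} of an ordering $v_1,\dots,v_n$ of $V$ is the maximum over $1\le i\le n$ of $\nu(\{v_1,\dots,v_i\}\mid\{v_{i+1},\dots,v_n\})$, and $\operatorname{wd}(V)$ is the least width of an ordering of $V$. The $i$th term is at most $i$ and the last term is $1$, so $\operatorname{wd}(V)\le3$ if $|V|\le4$. The closing remark of Section~\ref{sec:example} says that $\operatorname{wd}(\pi_n)\le2$.

A chain costs little width, because an unread chain point does not cut the set formed by the points before its predecessor. The exception is the one point of the chain whose view of $Y$ is not controlled: $x$ in form (a), $p_1$ in form (b) and $p_m$ in form (c). Left in the future while $Y$ is read, it could split each class of read points into several. Read first, it costs one extra class.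

\begin{lemma}\label{lem:width}
In each of the forms of Lemma~\ref{lem:extension}, $\operatorname{wd}(Y')\le\operatorname{wd}(Y)+2$.
\end{lemma}

\begin{proof}
Fix an ordering of $Y$ of width $t=\operatorname{wd}(Y)\ge1$. Then $\nu(P\mid Y\setminus P)\le t$ for every initial segment $P$ of it, including the empty one.

(a) Read $x$, then $Y$. An initial segment $\{x\}\cup P$ has at most $1+t$ classes by (W2).

(b) Read $p_1$, then $Y$, then $p_2,\dots,p_m$. Consider an initial segment $\{p_1\}\cup P$ with $P\subseteq Y$. The points $p_2,\dots,p_m$ do not cut $Y$, so by (W3) $P$ has at most $t$ classes with respect to the unread points, and the total is at most $1+t$. Consider an initial segment $Y_j$ with $j\ge2$. An unread point $p_i$ has $i\ge j+1$ and does not cut $Y_{j-1}\subseteq Y_{i-2}$. So $Y_{j-1}$ is one class and the total is at most $2\le1+t$.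

(c) Read $p_m$, then $u,p_0,\dots,p_{m-1}$, then $Y\setminus\{u\}$ in the order of $Y$. The segments $\{p_m\}$ and $\{p_m,u\}$ have at most two classes. Consider $\{p_m\}\cup M_j$ with $0\le j\le m-1$. The unread points are those of $Y\setminus\{u\}$, which do not cut $M_{m-1}$, and the $p_i$ with $j+1\le i\le m-1$, which do not cut $M_{j-1}\subseteq M_{i-2}$. So each of $\{p_m\}$, $M_{j-1}$, $\{p_j\}$ lies in one class, and the total is at most $3\le t+2$. Consider finally $\{p_m\}\cup M_{m-1}\cup P$ with $P$ a nonempty initial segment of $Y\setminus\{u\}$. The unread set is $S=Y\setminus(P\cup\{u\})$, and it does not cut $M_{m-1}$. If $u$ comes before the last point of $P$ in the ordering of $Y$, then $P\cup\{u\}$ is an initial segment of $Y$ with complement $S$; otherwise $P$ is an initial segment with complement $S\cup\{u\}$. In both cases $\nu(P\mid S)\le t$ by (W1), and the total is at most $1+1+t$.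
\end{proof}

\begin{proposition}\label{prop:width}
Let $B$ be a nonempty finite set of $D$-structures, the largest having $K$ points. Every $B$-critical $D$-structure $V$ has $\operatorname{wd}(V)\le2K+3$.
\end{proposition}

\begin{proof}
If $|V|\le4$, then $\operatorname{wd}(V)\le3$. Let $|V|\ge5$, and let $X\subseteq V$ be a copy of a member of $B$, so $|X|\le K$. By Lemma~\ref{lem:seed} there is a simple set $Y^0\subseteq V$ of size $3$ or $4$, and $\operatorname{wd}(Y^0)\le3$. As long as $X\not\subseteq Y^i$, choose $x\in X\setminus Y^i$ and let $Y^{i+1}\supseteq Y^i\cup\{x\}$ be the simple set given by Lemma~\ref{lem:extension}. After $r\le K$ steps we have a simple set $Y^r\supseteq X$. Since no proper simple substructure of $V$ contains a member of $B$, we have $Y^r=V$. By Lemma~\ref{lem:width}, $\operatorname{wd}(V)\le3+2r\le3+2K$.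
\end{proof}

The proof uses each part of criticality once: simplicity of $V$ provides the chains, the copy $X$ bounds their number, and minimality shows that they exhaust $V$.

\section{Words and automata}\label{sec:automata}

\subsection*{Coding}
A structure of width at most $N$ can be written down point by point. We give each class of read points a label in $[N]=\{1,\dots,N\}$. A new point is described by the direction in which each class sees it, by the way the classes merge once it has been read, and by its own label.

Let $\mathsf A_N$ be the finite alphabet of triples $(g,\rho,b)$ with $g:[N]\to D$, $\rho:[N]\to[N]$ and $b\in[N]$. A word $w=a_1\cdots a_n$ with $a_i=(g_i,\rho_i,b_i)$ defines labels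
\[
\ell_i(i)=b_i,\qquad \ell_i(j)=\rho_i(\ell_{i-1}(j))\quad(j<i),
\]
and a $D$-structure $[\![w]\!]$ on the positions $\{1,\dots,n\}$ by $d(j,i)=g_i(\ell_{i-1}(j))$ for $j<i$. We call $\ell_i(j)$ the \emph{current label} of $j$ after $i$ letters. The structure $[\![w]\!]$ has exactly $|w|$ points.

\begin{lemma}\label{lem:code}
If $\operatorname{wd}(V)\le N$, then $V\cong[\![w]\!]$ for some word $w$ over $\mathsf A_N$.
\end{lemma}

\begin{proof}
Take an ordering $v_1,\dots,v_n$ of width at most $N$. For each $i$, label the classes of $\{v_1,\dots,v_i\}$ with respect to $\{v_{i+1},\dots,v_n\}$, the classes \emph{at stage $i$}, by distinct elements of $[N]$. The members of a class at stage $i-1$ are not separated by $v_i$, so they see $v_i$ in one direction; let $g_i$ send the label of the class to this direction. They are not separated by $v_{i+1},\dots,v_n$ either, so they lie in one class at stage $i$; let $\rho_i$ send the old label to the label of that class. Let $b_i$ be the label of the class of $v_i$ at stage $i$. The remaining values of $g_i$ and $\rho_i$ are arbitrary. By induction on $i$, $\ell_i(j)$ is the label of the class of $v_j$ at stage $i$, and so $g_i(\ell_{i-1}(j))=d(v_j,v_i)$.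
\end{proof}

Bounded width is a real restriction: there are $|\mathsf A_N|^n$ words of length $n$ and $n!$ permutations, so for each $N$ some permutation has width greater than $N$.

\begin{example}
Take $D=\Delta$ and $N=2$, with label $1$ for ``old'' and $2$ for ``recent''. Let $s,t,s',t'$ be the letters with $b=2$ and $g(1)=\mathrm{NE}$, where $g(2)=\mathrm{SE}$ for $s,s'$ and $g(2)=\mathrm{NW}$ for $t,t'$, and where $\rho$ is constantly $1$ for $s,t$ and the identity for $s',t'$. Read $\pi_n$ in the order \eqref{eq:order}. The point $q_i$ is coded by $s$ for even $i$ and by $t$ for odd $i$; it makes all earlier points old. The point $a_i$ is coded by $s'$ for odd $i$ and by $t'$ for even $i$; it joins $q_i$ in the recent class. So $\pi_{2k+5}\cong[\![\,t\,s\,t'\,(ts)^k\,t\,s'\,s\,t\,]\!]$ for $k\ge1$.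
\end{example}

\subsection*{Finite automata}
We recall the facts we need. A nondeterministic finite automaton (NFA) has a finite set of states, some initial and some accepting, and for each state and letter a set of successor states, possibly empty. It accepts a word if some run from an initial state ends in an accepting state. It is deterministic (a DFA) if it has one initial state and always exactly one successor. An NFA with $q$ states is equivalent to a DFA whose $2^q$ states are the sets of NFA states (the subset construction). A DFA for the complement of the language of a DFA is obtained by exchanging accepting and rejecting states. Running automata in parallel, on the product of their state sets, recognizes the intersection of their languages. Finally, let a DFA have at most $s$ states. The \emph{pumping lemma} says that an accepted word of length at least $s$ can be written $xyz$ with $1\le|y|\le s$ so that $xy^iz$ is accepted for all $i\ge0$. Consequently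
\begin{equation}\label{eq:finite}
\text{the language is infinite}\iff\text{some word of length in $[s,2s)$ is accepted.}
\end{equation}
One direction is pumping. For the other, a shortest accepted word of length at least $s$ has length less than $2s$, since otherwise $xz$ would be a shorter one.

\subsection*{Recognizing critical structures}
Criticality quantifies over subsets of $[\![w]\!]$. To handle them we use \emph{marked words}, that is, words over $\mathsf A_N\times\{0,1\}$, written $(w,S)$ with $S$ the set of positions marked $1$. The principle behind all the automata is that the direction from an earlier position to the new one depends only on the current label of the earlier position, so labels are all that must be stored.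

\begin{lemma}\label{lem:copy}
Let $B$ be a nonempty finite set of $D$-structures with at most $K$ points each. One can construct an NFA $\mathcal A_B$ with at most $|B|(N+1)^K$ states that accepts $(w,S)$ if and only if the subset $S$ of $[\![w]\!]$ contains a member of $B$.
\end{lemma}

\begin{proof}
A state is a pair $(\beta,\varphi)$ with $\beta\in B$ and $\varphi$ a partial function from the points of $\beta$ to $[N]$. The domain of $\varphi$ is the set of points already placed, and $\varphi(e)$ is the current label of the position at which $e$ was placed. The state is initial if $\varphi$ is empty and accepting if $\varphi$ is total. On a letter $(g,\rho,b)$ the automaton may always skip, replacing $\varphi$ by $\rho\circ\varphi$. If the position is marked it may instead choose an unplaced point $e$ such that $g(\varphi(e'))=d_\beta(e',e)$ for all placed $e'$; then $\varphi$ is replaced by $\rho\circ\varphi$ extended by $e\mapsto b$. The condition says that the position of $e'$ sees the new position as $e'$ sees $e$ in $\beta$. Each pair of points of $\beta$ is checked when the later one is placed, so accepting runs correspond to copies of $\beta$ inside $S$.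
\end{proof}

Simplicity is a statement about all subsets of $S$, which an NFA cannot test directly. Its negation asks for one interval $I$, and this can be guessed. The set $I$ is unbounded, so we store only the set of labels that its points carry. A point of $S\setminus I$ must see future points of $I$ as it sees past ones, so we store its label together with that direction.

\begin{lemma}\label{lem:interval}
One can construct an NFA $\mathcal I$ with at most $2^{(|D|+1)N+2}$ states that accepts $(w,S)$ if and only if $S$ has an interval $I$ with $2\le|I|<|S|$.
\end{lemma}

\begin{proof}
The automaton guesses, for each marked position, whether it belongs to $I$. Before the first point of $I$, the state is the set $O\subseteq[N]$ of current labels of the points of $S$ read so far; initially $O=\emptyset$. Afterwards the state is a triple $(P,Q,f)$. Here $P\subseteq[N]$ is the set of current labels of the points of $I$ read so far; $Q\subseteq[N]\times D$ is the set of pairs $(h,\delta)$ such that some point of $S\setminus I$ read so far has current label $h$ and sees the points of $I$ read so far in direction $\delta$; and $f\in\{1,2\}$ is $2$ if at least two points of $I$ have been read. Write $\rho(Q)=\{(\rho(h),\delta):(h,\delta)\in Q\}$. On a letter $(g,\rho,b)$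 the transitions are as follows.
\begin{itemize}
\item \emph{Unmarked position:} $O\mapsto\rho(O)$, and $(P,Q,f)\mapsto(\rho(P),\rho(Q),f)$.
\item \emph{Marked, guessed outside $I$:} $O\mapsto\rho(O)\cup\{b\}$. In state $(P,Q,f)$, require that $g$ be constant on $P$, with value $\varepsilon$ say, and go to $(\rho(P),\rho(Q)\cup\{(b,\bar\varepsilon)\},f)$.
\item \emph{Marked, guessed inside $I$:} $O\mapsto(\{b\},\{(\rho(h),g(h)):h\in O\},1)$. In state $(P,Q,f)$, require that $g(h)=\delta$ for all $(h,\delta)\in Q$, and go to $(\rho(P)\cup\{b\},\rho(Q),2)$.
\end{itemize}
If a requirement fails there is no successor. The accepting states are the triples with $f=2$ and $Q\ne\emptyset$.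

Fix a guess $I$ and a point $v\in S\setminus I$. If $v$ precedes all of $I$, the direction from $v$ to the first point of $I$ enters $Q$ when that point is read. Otherwise the requirement on $P$ says that $v$ sees all earlier points of $I$ in one direction $\bar\varepsilon$, and this direction enters $Q$ when $v$ is read. In both cases the requirement on $Q$ says that $v$ sees every subsequent point of $I$ in the recorded direction. So the run survives exactly when no point of $S\setminus I$ cuts $I$, and it accepts when moreover $|I|\ge2$ and $S\setminus I\ne\emptyset$. The number of states is $2^N+2^N\cdot2^{|D|N}\cdot2\le2^{(|D|+1)N+2}$.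
\end{proof}

For finite sets $F,B$ of $D$-structures with $B\ne\emptyset$, let $K$ be the largest size of a member of $B$, let $N=2K+3$, and let $L(F,B)$ be the set of nonempty words $w$ over $\mathsf A_N$ such that $[\![w]\!]$ is $F$-free and $B$-critical. For a set $B$ of permutations we write $L_B=L(F_\Delta,B)$. By Corollary~\ref{cor:critical}, $w\in L_B$ if and only if $[\![w]\!]$ is a basis element of $\langle\operatorname{Av}(B)\rangle$.

\begin{proposition}\label{prop:dfa}
A DFA for $L(F,B)$ can be computed from $F$ and $B$. For $L_B$ it has at most $2^{2^{2^{cK}}}$ states, where $c$ is an absolute constant.
\end{proposition}

\begin{proof}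
Determinizing and complementing $\mathcal I$ gives a DFA $\mathcal S$ that accepts $(w,S)$ if and only if $S$ is simple or empty. Let $\mathcal G$ be the following NFA over $\mathsf A_N$. It guesses a mark for each position, runs $\mathcal S$ and $\mathcal A_B$ in parallel on the marked word, and keeps one bit recording whether a mark $0$ has occurred; it accepts if both automata accept and the bit is set. Since $\mathcal A_B$ rejects when $S=\emptyset$, the automaton $\mathcal G$ accepts $w$ if and only if some proper simple substructure of $[\![w]\!]$ contains a member of $B$. It is essential here that $\mathcal S$ be used and not $\mathcal I$: we must express that a set $S$ exists for which no interval exists.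

Now $w\in L(F,B)$ if and only if, with all positions marked, $\mathcal A_F$ rejects, $\mathcal S$ accepts and $\mathcal A_B$ accepts, and in addition $\mathcal G$ rejects $w$. (If $F=\emptyset$ the first condition is dropped.) Determinize $\mathcal A_F$, $\mathcal A_B$ and $\mathcal G$, complement the first and the last, and take the product with $\mathcal S$.

For the count let $D=\Delta$ and $F=F_\Delta$. Put $u=2^{5N+2}$, $r=|B|(N+1)^K$ and $q=2\cdot2^u\cdot r$. The NFAs $\mathcal A_F,\mathcal I,\mathcal A_B,\mathcal G$ have at most $64(N+1)^3$, $u$, $r$, $q$ states, so the product has at most $s$ states, where
\begin{equation}\label{eq:s}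
\log_2s=64(N+1)^3+u+r+q .
\end{equation}
Since $64(N+1)^3\le2^{6+3N}\le u\le q$ and $r\le q$, we get $\log_2s\le4q$. Next $|B|\le\sum_{j\le K}j!\le K\cdot K!\le K^K$, so $r\le(N+1)^{2K}$ and $\log_2r\le2KN\le N^2\le u$. Therefore $\log_2\log_2s\le3+u+\log_2r\le4u=2^{10K+19}\le2^{29K}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $B=\emptyset$, the closure is the class of all permutations and its basis is empty. Let $B\ne\emptyset$. By Corollary~\ref{cor:critical}, Proposition~\ref{prop:width} and Lemma~\ref{lem:code}, every basis element of length $n$ is coded by a word of length $n$ in $L_B$. Conversely every word of length $n$ in $L_B$ codes a basis element of length $n$. There are finitely many words and finitely many permutations of each length, so the basis is infinite if and only if $L_B$ is infinite. By Proposition~\ref{prop:dfa} we can compute a DFA for $L_B$, and \eqref{eq:finite} decides whether its language is infinite.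
\end{proof}

\section{Bounds, lengths and inclusion}\label{sec:quant}

The automaton for $L_B$ describes the whole basis and not only its cardinality. A set of natural numbers is \emph{ultimately periodic} if there are $n_0$ and $p\ge1$ such that, for $n\ge n_0$, it contains $n$ exactly when it contains $n+p$.

\begin{theorem}\label{thm:quant}
Let $B\ne\emptyset$ be a finite set of permutations with longest element of length $K$. There is an absolute constant $c$ such that the following hold.
\begin{enumerate}
\item If $\langle\operatorname{Av}(B)\rangle$ is finitely based, all its basis elements have length less than $2^{2^{2^{cK}}}$, and the basis can be computed. If it is infinitely based, there is a word $xyz$ over $\mathsf A_{2K+3}$ with $y$ nonempty such that $[\![xy^iz]\!]$ is a basis element for every $i\ge0$.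
\item The set of lengths of basis elements is an effectively computable ultimately periodic set.
\item Whether $\langle\operatorname{Av}(B)\rangle$ is finitely based can be decided in deterministic space $2^{2^{O(K)}}$.
\item For finite sets $B,B'$ of permutations it is decidable whether $\langle\operatorname{Av}(B)\rangle\subseteq\langle\operatorname{Av}(B')\rangle$, hence whether the two closures are equal.
\end{enumerate}
\end{theorem}

\begin{proof}
Let $s$ be the bound \eqref{eq:s} on the number of states of the DFA for $L_B$.

(1) If $L_B$ is finite, all its words are shorter than $s$ by the pumping lemma, and the basis is found by testing every permutation of length less than $s$ for $B$-criticality. If $L_B$ is infinite, apply the pumping lemma to a word of length at least $s$.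

(2) The set of lengths is $\{|w|:w\in L_B\}$. Replace every letter on the transitions of the DFA by one symbol and determinize. The resulting DFA over a one-letter alphabet accepts exactly the words whose length is in the set. Its only run visits a sequence of states in which each determines the next, so the sequence is periodic from its first repetition on, and $n_0$ and $p$ can be read off.

(3) We test the right-hand side of \eqref{eq:finite} without constructing the DFA. Guess a word of length in $[s,2s)$ letter by letter, keeping only a length counter and the current state of the DFA. The state is a quadruple of subsets of the state sets of $\mathcal A_{F_\Delta},\mathcal I,\mathcal A_B,\mathcal G$, stored as bit vectors of total length at most $\log_2s=2^{2^{O(K)}}$. To update a vector we run through the states of the NFA and compute their successors; a single state of $\mathcal G$, the largest automaton, is written with $2^{O(K)}$ bits. The counter needs $1+\log_2s$ bits. This is a nondeterministic algorithm that works in space $2^{2^{O(K)}}$ and accepts exactly when the basis is infinite. By Savitch's theorem, a nondeterministic algorithm working in space $f$, where $f$ is computable in space $O(f)$ and at least the logarithm of the input length, can be simulated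 deterministically in space $O(f^2)$. Here $f^2$ is again $2^{2^{O(K)}}$, and the deterministic answer can be negated.

(4) We claim that the inclusion fails if and only if some basis element $\pi$ of $\langle\operatorname{Av}(B')\rangle$ avoids $B$. Such a $\pi$ lies in $\operatorname{Av}(B)\subseteq\langle\operatorname{Av}(B)\rangle$ and not in $\langle\operatorname{Av}(B')\rangle$. Conversely, an element of $\langle\operatorname{Av}(B)\rangle\setminus\langle\operatorname{Av}(B')\rangle$ contains a basis element $\pi$ of $\langle\operatorname{Av}(B')\rangle$. This $\pi$ is simple and lies in the class $\langle\operatorname{Av}(B)\rangle$, so $\pi\in\operatorname{Av}(B)$ by Proposition~\ref{prop:closure}.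

If $B'=\emptyset$ the inclusion holds. Otherwise let $K'$ be the largest length in $B'$. Every basis element of $\langle\operatorname{Av}(B')\rangle$ is coded by a word in $L_{B'}$, so the inclusion holds if and only if $L_{B'}\cap L'=\emptyset$, where $L'$ is the set of words $w$ over $\mathsf A_{2K'+3}$ such that $[\![w]\!]$ avoids $B$. A DFA for $L'$ comes from determinizing and complementing $\mathcal A_B$ over this alphabet with all positions marked; if $B=\emptyset$, then $L'$ consists of all words. The intersection is empty exactly when no accepting state of the product DFA is reachable.
\end{proof}

\section{Graphs, tournaments, posets and other binary structures}\label{sec:general}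

Familiar structures are the $F$-free $D$-structures for suitable $D$ and finite $F$. For graphs, $D$ has two elements, edge and nonedge, the involution is the identity, and $F=\emptyset$. For tournaments, $D$ has two elements exchanged by the involution, and $F=\emptyset$. For posets, $D=\{<,>,\parallel\}$ with $<$ and $>$ exchanged, and $F$ consists of the two structures on points $p,q,r$ with $p<q$, $q<r$ and either $p\parallel r$ or $p>r$. For permutations, $D=\Delta$ and $F=F_\Delta$.

These classes are substitution-closed, because all members of $F$ are simple, and a simple substructure of an inflation lies in a block or in a transversal, as in the proof of Proposition~\ref{prop:closure}. In a cyclic triangle each point sees the other two differently; this covers $F_\Delta$ and the poset structure with $p>r$. In the poset structure with $p\parallel r$, the point $p$ sees $q,r$ as $<,\parallel$, the point $q$ sees $p,r$ as $>,<$, and the point $r$ sees $p,q$ as $\parallel,>$.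

Call a class $\mathcal D\subseteq\mathcal U$ \emph{finitely based relative to $\mathcal U$} if there are finitely many minimal members of $\mathcal U$ not in $\mathcal D$.

\begin{theorem}\label{thm:general}
Fix $D$. It is decidable, given finite sets $F,B$ of $D$-structures, whether there are finitely many simple $F$-free $D$-structures that contain a member of $B$ but have no proper simple substructure containing a member of $B$. If the class $\mathcal U$ of $F$-free structures is substitution-closed, these structures are exactly the minimal members of $\mathcal U$ not in the substitution closure of $\{V\in\mathcal U:V\text{ avoids }B\}$. So it is decidable whether this closure is finitely based relative to $\mathcal U$.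
\end{theorem}

\begin{proof}
The structures in the first sentence are the $F$-free $B$-critical ones. If $B=\emptyset$ there are none. Otherwise, by Proposition~\ref{prop:width} and Lemma~\ref{lem:code}, each of them with $n$ points is coded by a word of length $n$ in $L(F,B)$, and each word of length $n$ in $L(F,B)$ codes one with $n$ points. There are finitely many words of each length and finitely many $D$-structures of each size, so the set is infinite if and only if $L(F,B)$ is, and this is decided by Proposition~\ref{prop:dfa} and \eqref{eq:finite}. The second sentence is Corollary~\ref{cor:critical}, and the third follows from the first two.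
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBL}
Bose, Buss and Lubiw, \emph{Pattern matching for permutations}, Inform. Process. Lett. 65 (1998).

\bibitem{Brignall}
Robert Brignall, \emph{A Survey of Simple Permutations}, arXiv:0801.0963 (2008).

\end{thebibliography}
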